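# Perfectness of the complex $M\xrightarrow{\Psi-1}M$ for $L$-analytic $(\varphi_L,\Gamma_L)$-modules

## 1. The guess, and the trivial module over $\mathbb Q_p$

A $(\varphi,\Gamma)$-module $M$ over the Robba ring carries a left inverse $\Psi$ of $\varphi$ that commutes with $\Gamma$. Hence the kernel and the cokernel of $\Psi-1$ are modules over the algebra $D(\Gamma,K)$ of distributions on $\Gamma$. Are they finite objects? More precisely: is the complex $M\xrightarrow{\Psi-1}M$ perfect over $D(\Gamma,K)$, that is, quasi-isomorphic to a bounded complex of finitely generated projective modules? The first guess is yes, for every $M$ on which $\Gamma$ acts analytically. In Rustam Steingart's "Iwasawa cohomology of analytic $(\varphi_L,\Gamma_L)$-modules" (arXiv:2212.02275, 2022) this is stated as a conjecture and proved in the trianguline case. We shall prove that the guess is right. First we test it where everything can be computed.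

Take $L=\mathbb Q_p$ and $\Gamma=\mathrm{Gal}(\mathbb Q_p(\mu_{p^\infty})/\mathbb Q_p)$, with cyclotomic character $\chi:\Gamma\cong\mathbb Z_p^\times$. Let $\mathcal R$ be the ring of Laurent series over $K$ that converge on some annulus $r\le|Z|<1$, and $\mathcal R^+=\mathcal O(\mathbf B)$ the subring of power series converging on the open unit disc $\mathbf B$. Put
$$\varphi(f)=f((1+Z)^p-1),\qquad \gamma(f)=f((1+Z)^{\chi(\gamma)}-1),\qquad \varphi(\Psi f)(y)=\tfrac1p\sum_{\zeta^p=1}f(\zeta(1+y)-1).$$
Then $\Psi((1+Z)^b)=(1+Z)^{b/p}$ if $p\mid b$, and $\Psi((1+Z)^b)=0$ for $b\in\mathbb Z_p^\times$. Amice's theorem identifies $D(\mathbb Z_p,K)$ with $\mathcal R^+$ by $\delta_b\mapsto(1+Z)^b$. In these terms $\varphi$ is push-forward along $b\mapsto pb$; the operator $\Psi$ is restriction to $p\mathbb Z_p$ followed by division by $p$; and $\gamma$ is push-forward along multiplication by $\chi(\gamma)$. So $(\mathcal R^+)^{\Psi=0}=D(\mathbb Z_p^\times,K)$ is free of rank one over $D(\Gamma,K)$, with basis $\delta_1=1+Z$.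

**Step A: $\Psi-1$ on $\mathcal R^+$.** On $Z\mathcal R^+$ the series $\sum_k\varphi^k(f)$ converges, because $\varphi^k$ contracts every closed disc of radius $<1$ to the origin. Hence $\varphi-1$ is bijective on $Z\mathcal R^+$, and $(\mathcal R^+)^{\varphi=1}=K$. If $f(0)=0$ put $h=\sum_k\varphi^k(f)$; then $(\Psi-1)\varphi(h)=h-\varphi(h)=f$. Moreover $(\Psi-1)(-(1+Z))=1+Z$ has value $1$ at $0$. So $\Psi-1$ is surjective on $\mathcal R^+$. If $\Psi f=f$, then $w=\varphi(f)-f$ satisfies $\Psi w=0$ and $w(0)=0$. Conversely, given such a $w$, put $f=-\sum_k\varphi^k(w)$; then $\varphi(f)-f=w$, and applying $\Psi$ gives $f-\Psi f=0$. So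
$$0\to K\to(\mathcal R^+)^{\Psi=1}\xrightarrow{\varphi-1}I\to0,\qquad I=\ker\Big(D(\Gamma,K)\to K,\ \mu\mapsto\int1\,d\mu\Big).$$

**Step B: $\Psi-1$ on $\mathcal R/\mathcal R^+$.** For $f\in\mathcal R$ put $\phi_f(x)=\operatorname{Res}\big((1+Z)^xf\,\tfrac{dZ}{1+Z}\big)$, $x\in\mathbb Z_p$. As $\operatorname{Res}((1+Z)^xZ^{-n-1}dZ)=\binom xn$, the class of $\sum_{n\ge0}a_nZ^{-n-1}$ goes to $\sum_na_n\binom{x-1}n$. By Amice's criterion, $\sum a_n\binom xn$ is locally analytic if and only if $|a_n|\le Cs^n$ for some $C$ and some $s<1$, which is exactly convergence of $\sum a_nZ^{-n-1}$ on some annulus. So $\mathcal R/\mathcal R^+\cong C^{\rm an}(\mathbb Z_p,K)$. Lemma 16 below gives $\operatorname{Res}(\Psi(f)\frac{dZ}{1+Z})=\operatorname{Res}(f\frac{dZ}{1+Z})$ in this case, hence $\phi_{\Psi f}(x)=\phi_f(px)$.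

If $\phi(px)=\phi(x)$ for all $x$, then $\phi(x)=\phi(p^nx)\to\phi(0)$, so $\phi$ is constant. If $\psi(0)=0$, then $\phi=-\sum_{n\ge0}\psi(p^nx)$ converges to a locally analytic function: if $\psi=\sum_{k\ge1}c_kx^k$ on $p^h\mathbb Z_p$, the terms with $n\ge h$ are $\sum_kc_kp^{nk}x^k$. It satisfies $\phi(px)-\phi(x)=\psi(x)$. So the kernel and the cokernel of $\Psi-1$ on $\mathcal R/\mathcal R^+$ both have dimension one. The kernel is the class of $1+Z^{-1}$, since $\phi_{1+1/Z}=1$. In fact $\Psi(1+Z^{-1})=1+Z^{-1}$ in $\mathcal R$, by $\sum_{\zeta^p=1}\frac{\zeta t}{\zeta t-1}=\frac{pt^p}{t^p-1}$ with $t=1+y$.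

**Step C: assembly.** The snake lemma shows that $\mathcal R/(\Psi-1)\mathcal R$ is one-dimensional (via $f\mapsto\operatorname{Res}(f\frac{dZ}{1+Z})$), and that $\mathcal R^{\Psi=1}$ is a successive extension of $K$, $I$ and a second line. For a small open $U\subset\Gamma$ with $U\cong\mathbb Z_p$ we have $D(U,K)\cong\mathcal O(\mathbf B)$. A line on which $U$ acts by a locally analytic character is $\mathcal O(\mathbf B)/(Z-x)$ for some $x$, hence perfect. The module $I$ is the kernel of a map from a finite free $D(U,K)$-module onto such a line, hence perfect too. So the guess passes the test, at least over $D(U,K)$; the passage from $U$ to $\Gamma$ is Lemma 20.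

The computation used a $\varphi$-stable lattice over $\mathcal O(\mathbf B)$ on which $\varphi$ contracts, and an explicit description of the complement. The definition of a general $M$ provides neither. A second thought is to argue by dévissage: a short exact sequence of modules gives a triangle of complexes, so one may pass from modules of rank one to their successive extensions, which is what trianguline means. Our hypothesis provides no filtration to start from. We need an argument that sees only $\varphi$ and the analyticity of $\Gamma$.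

## 2. The modules, the operator $\Psi$ and the theorem

Let $L/\mathbb Q_p$ be finite with ring of integers $o_L$, a fixed uniformizer $\pi=\pi_L$ and $q=\#(o_L/\pi o_L)$. Let $\mathrm{LT}$ be the Lubin–Tate group over $o_L$ attached to $\pi$, with coordinate $Z$, addition $+_{\rm LT}$ and endomorphisms $[a](Z)\in o_L[[Z]]$ for $a\in o_L$. We recall: $[\pi](Z)\equiv Z^q$ mod $\pi$; $\mathrm{LT}[\pi^n]\cong o_L/\pi^n$ as $o_L$-modules; $\log=\log_{\rm LT}$ converges on the open disc, is bounded on each smaller closed disc, turns $+_{\rm LT}$ into $+$, and satisfies $\log([a](Z))=a\log Z$ and $\log'\in o_L[[Z]]^\times$; its inverse $\exp_{\rm LT}$ converges near $0$; and $|[a](y)|=|y|$ for $a\in o_L^\times$. Let $L_\infty$ be the field generated over $L$ by the torsion points, $\Gamma=\Gamma_L=\mathrm{Gal}(L_\infty/L)$, and $\chi=\chi_{\rm LT}:\Gamma\cong o_L^\times$. Let $K\subseteq\mathbb C_p$ be a complete extension of $L$ containing the period $\Omega$ of the dual Lubin–Tate group used in Schneider–Teitelbaum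 Fourier theory; in general $K\ne L$. In Section 1: $\pi=q=p$, $[a](Z)=(1+Z)^a-1$, $\log Z=\log(1+Z)$ in the usual sense, and $\Omega=1$.

**Robba rings.** For $F\in\{L,K\}$ and $0<r\le s<1$ let $\mathcal R_F^{[r,s]}$ be the Banach algebra of $F$-valued rigid functions on $r\le|Z|\le s$ with the sup-norm, $\mathcal R_F^{[r,1)}=\varprojlim_s\mathcal R_F^{[r,s]}$ (a Fréchet space), and $\mathcal R_F=\bigcup_r\mathcal R_F^{[r,1)}$ with the LF topology. It carries $\varphi=\varphi_L:f\mapsto f([\pi](Z))$ and the commuting action $\gamma(f)=f([\chi(\gamma)](Z))$. It is free of rank $q$ over $\varphi(\mathcal R_F)$, and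
$$\Psi=\varphi^{-1}\circ q^{-1}\mathrm{Tr}_{\mathcal R_F/\varphi(\mathcal R_F)},\qquad\Psi\varphi=1,\qquad\Psi(\varphi(b)a)=b\Psi(a).$$

**$(\varphi_L,\Gamma_L)$-modules.** Such a module over $\mathcal R_F$ is a finitely generated free $\mathcal R_F$-module $M$ with its canonical topology, a continuous $\varphi_L$-semilinear endomorphism $\varphi=\varphi_M$ with bijective linearization $\mathcal R_F\otimes_{\varphi_L,\mathcal R_F}M\to M$, and a semilinear action of $\Gamma$ commuting with $\varphi_M$, each $\gamma$ acting continuously and $\Gamma\times M\to M$ being continuous. For $m=\sum a_i\varphi_M(m_i)$ put $\Psi(m)=\sum\Psi(a_i)m_i$. This is well defined, $\Psi\varphi_M=1$, and $\Psi$ commutes with $\Gamma$, because $\gamma(a\varphi(m))=\gamma(a)\varphi(\gamma m)$ and $\gamma$ commutes with $\Psi$ on $\mathcal R_F$.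

**$L$-analytic modules.** $M$ is $L$-analytic if there are $r<1$ and a finite free $\Gamma$-stable $\mathcal R_F^{[r,1)}$-submodule $M^{[r,1)}\subseteq M$ with $\mathcal R_F\otimes M^{[r,1)}=M$ such that for all $r\le s<1$ the orbit maps $\Gamma\to M^{[r,s]}=\mathcal R_F^{[r,s]}\otimes M^{[r,1)}$ are locally $L$-analytic. For $F=K$ the action of $\Gamma$ then extends to a separately continuous action, commuting with $\Psi$, of $D(\Gamma,K)$, the continuous dual of the space of locally $L$-analytic functions $\Gamma\to K$.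

For example, take $M=\mathcal R_Ke$ with $\varphi(e)=e$ and $\gamma e=\delta(\chi(\gamma))e$ for a character $\delta:o_L^\times\to K^\times$. If $\delta$ is locally $L$-analytic, so is $M$. If $L/\mathbb Q_p$ is Galois and $\delta$ is the restriction of some $\tau\in\mathrm{Gal}(L/\mathbb Q_p)$, $\tau\ne1$, then $M$ is not $L$-analytic. Indeed, $e$ lies in any model after increasing $r$, and its orbit map $\gamma\mapsto\tau(\chi(\gamma))e$ has a derivative that is $\mathbb Q_p$-linear but not $L$-linear.

**Base change.** For $M_0$ over $\mathcal R_L$ put $K\hat\otimes_LM_0=\mathcal R_K\otimes_{\mathcal R_L}M_0$ with $\varphi=\varphi_L\otimes\varphi_{M_0}$ and the diagonal action of $\Gamma$, trivial on $K$. If $M_0$ is $L$-analytic, this is an $L$-analytic module over $\mathcal R_K$.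

**The complex; perfect complexes.** For $c\in K^\times$ let $C_{c\Psi}(M)$ be $M\xrightarrow{c\Psi-1}M$ in degrees $1$ and $2$, and $C_\Psi=C_{1\cdot\Psi}$. A complex of $D(\Gamma,K)$-modules is perfect if it is quasi-isomorphic to a bounded complex of finitely generated projective $D(\Gamma,K)$-modules.

Let $n_*$ be such that $\exp:\pi^no_L\cong1+\pi^no_L$ for all $n\ge n_*$, and for such $n$ put $\Gamma_n=\chi^{-1}(1+\pi^no_L)$.

**Theorem 1.** *Let $M$ be an $L$-analytic $(\varphi_L,\Gamma_L)$-module over $\mathcal R_K$ and $c\in K^\times$.*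

1. *$C_{c\Psi}(M)$ is a perfect complex of $D(\Gamma_L,K)$-modules. In particular $C_\Psi(K\hat\otimes_LM_0)$ is perfect for every $L$-analytic $(\varphi_L,\Gamma_L)$-module $M_0$ over $\mathcal R_L$.*
2. *$M/(c\Psi-1)M$ and $M^{\varphi_M=c}$ are finite dimensional over $K$. For every sufficiently small open subgroup $U=\Gamma_m\subset\Gamma_L$, namely for every $m\ge n_*$, $M^{\varphi_M=c}$ is the $D(U,K)$-torsion submodule of $M^{c\Psi=1}$, and $M^{c\Psi=1}/M^{\varphi_M=c}$ is a finitely generated projective $D(\Gamma_L,K)$-module.*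

**Reduction to $c=1$.** The pair $(M,c^{-1}\varphi_M)$ with the same action of $\Gamma$ is again an $L$-analytic module. Since $\sum a_i\varphi_M(m_i)=\sum a_i\,(c^{-1}\varphi_M)(cm_i)$, its $\Psi$-operator is $c\Psi$. Its elements fixed by $c^{-1}\varphi_M$ form $M^{\varphi_M=c}$. So from now on $c=1$, and $M$ is a fixed $L$-analytic module over $\mathcal R_K$.

## 3. Distributions on $o_L$ and coherent sheaves on the disc

Let $\mathbf B$ be the open unit disc over $K$. We use three facts.

**(F) Fourier theory** (Schneider–Teitelbaum, *p-adic Fourier theory*, Doc. Math. 6 (2001)). For $b\in o_L$ put $\eta(b,Z)=\exp(b\Omega\log Z)\in1+Zo_K[[Z]]$. Then $y\mapsto\eta(\cdot,y)$ is injective on $\mathbf B(\mathbb C_p)$, and $\lambda\mapsto F_\lambda(Z)=\int\eta(b,Z)\,d\lambda(b)$ is a topological ring isomorphism $D(o_L,K)\cong\mathcal O(\mathbf B)$. Formally,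
$$\eta(b+b',Z)=\eta(b,Z)\eta(b',Z),\quad\eta(b,Z+_{\rm LT}Z')=\eta(b,Z)\eta(b,Z'),\quad\eta(ab,Z)=\eta(b,[a](Z)).$$
For $L=\mathbb Q_p$ this is Amice's theorem, with $\eta(b,Z)=(1+Z)^b$. For $K=\mathbb C_p$ it is in loc. cit., Theorems 2.3 and 3.6. For general $K\ni\Omega$ we argue as follows. $D(o_L,K)$ and $\mathcal O(\mathbf B)$ carry the subspace topologies from their $\mathbb C_p$-versions, so over $K$ the map is a topological embedding with closed image. If the image were not everything, then, $\mathcal O(\mathbf B)$ being of countable type, some nonzero continuous functional $\ell$ on $\mathcal O(\mathbf B)$ would vanish on it. The $\mathbb C_p$-linear extension of $\ell$ vanishes on all $\eta(b,\cdot)$, which span a dense subspace over $\mathbb C_p$ since Dirac distributions do. So $\ell=0$, a contradiction.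

**(Dir)** (Schneider–Teitelbaum) Dirac distributions span a dense subspace of $D(\Gamma,K)$.

**(T)** (Kiehl, *Theorem A und Theorem B…*, Invent. Math. 2 (1967).) For $\rho\in p^{\mathbb Q}\cap(0,1)$ let $D_\rho=\mathcal O(|Y|\le\rho)$, a $K$-affinoid Dedekind domain. For a coherent sheaf $\mathcal F$ on $\mathbf B$ and $\rho_j\nearrow1$ one has $H^1(\mathbf B,\mathcal F)=0$ and $\varprojlim^1_j\mathcal F(\operatorname{Sp}D_{\rho_j})=0$. Hence $\Gamma(\mathbf B,-)$ is exact on coherent sheaves.

For $n\ge n_*$ we identify $\Gamma_n\cong o_L$ by $\gamma\leftrightarrow b$, $\chi(\gamma)=\exp(\pi^nb)$, so (F) gives $D(\Gamma_n,K)\cong\mathcal O(\mathbf B)$. Fix once and for all $m\ge n_*$ and put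
$$U=\Gamma_m,\qquad D=D(U,K)=\mathcal O(\mathbf B).$$
Let $z_n\in D(\Gamma_n,K)$ correspond to the coordinate function, and put $z=z_m$. For $n\ge m$ the inclusion $\Gamma_n\subset\Gamma_m$ is $b\mapsto\pi^{n-m}b$. Since $\eta(\pi^{n-m}b,Z)=\eta(b,[\pi^{n-m}](Z))$, push-forward is $F\mapsto F\circ[\pi^{n-m}]$. So in $D$
$$z_n=[\pi^{n-m}](z).\tag{1}$$

A natural plan is to realize the kernel and cokernel of $\Psi-1$ as global sections of coherent sheaves on $\mathbf B$. Coherence alone does not suffice. Let $x_1,x_2,\dots\in\mathbf B$ be distinct closed points with $|x_j|\to1$, and $\mathcal F$ the direct sum of the skyscraper sheaves with fiber $k(x_j)^j$ at $x_j$. Only finitely many of the points lie in each $\operatorname{Sp}D_\rho$, so $\mathcal F$ is coherent. But $\Gamma(\mathbf B,\mathcal F)=\prod_jk(x_j)^j$ is not finitely generated over $D$: $N$ generators could not span the quotient $k(x_j)^j$ for $j>N$. So there are two tasks: first coherence, then a uniform bound on fiber dimensions.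

## 4. Annuli stable under division by $[\pi]$

The aim of this section is to cut $M$ into Banach spaces on which $\varphi$ and $\Psi$ shift an index. The letter $r$ and a basis $e_1,\dots,e_d$ of $M^{[r,1)}$ are as in the definition of $L$-analyticity. The matrix of $\varphi_M$ lies in $GL_d(\mathcal R_K^{[r',1)})$ for some $r'<1$. Fix $t_0\in p^{\mathbb Q}$ with $\max(r,r',|\pi|^{1/(q-1)})<t_0<1$, put $t_n=t_0^{q^{-n}}$, so that $t_{n+1}^q=t_n$, and for integers $0\le a\le b$
$$R_{[a,b]}=\mathcal R_K^{[t_a,t_b]},\quad M_{[a,b]}=\bigoplus_iR_{[a,b]}e_i,\quad M_{[a,\infty)}=\varprojlim_bM_{[a,b]}=\bigoplus_i\mathcal R_K^{[t_a,1)}e_i,$$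
with $|\cdot|_{[a,b]}$ the maximum of the sup-norms of the coordinates. Then $M=\bigcup_aM_{[a,\infty)}$. As $\|\sum a_kZ^k\|=\max_k|a_k|\max(t_a^k,t_b^k)$, we may scale each $Z^k$ by a power of $\pi$ to have norm in $[|\pi|,1]$, so $M_{[a,b]}\cong c_0$ topologically. Restriction maps are norm-nonincreasing and injective with dense image (Laurent polynomials).

Since $[\pi](Z)-Z^q$ is divisible by $\pi$ and by $Z$,
$$|[\pi](y)-y^q|\le|\pi||y|,\quad|[\pi](y)|\le\max(|y|^q,|\pi||y|),\quad|[\pi](y)|=|y|^q\ \text{ if }|y|>|\pi|^{1/(q-1)}.\tag{2}$$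

**Lemma 2.** *(i) $\varphi$ maps $R_{[a,b]}$ isometrically into $R_{[a+1,b+1]}$, and $R_{[a+1,b+1]}$ is free over $\varphi(R_{[a,b]})$ with basis $1,Z,\dots,Z^{q-1}$. (ii) $\Psi$ maps $R_{[a+1,b+1]}$ into $R_{[a,b]}$, and for $n\ge1$, $f\in R_{[a+n,b+n]}$ and $y\in\mathbb C_p$ with $t_{a+n}\le|y|\le t_{b+n}$,*
$$\varphi^n(\Psi^n(f))(y)=q^{-n}\sum_{u\in\mathrm{LT}[\pi^n]}f(y+_{\rm LT}u).\tag{3}$$

*Proof.* (i) We compare $[\pi](Z)$ with $Z^q$. Write $[\pi](Z)=Z^q(1+\epsilon)$. On $t_{a+1}\le|Z|\le t_{b+1}$ we have $|\epsilon|\le\theta:=|\pi|t_{a+1}^{1-q}<1$ by (2), as $t_{a+1}>|\pi|^{1/(q-1)}$. Let $f=\sum a_kZ^k\in R_{[a,b]}$, $s\in\{t_a,t_b\}$ and $\|f\|_s=\max_k|a_k|s^k$. On the circle $|Z|=s^{1/q}$ the function $a_kZ^{qk}((1+\epsilon)^k-1)$ has norm $\le\theta|a_k|s^k$. So $f([\pi](Z))=\sum a_kZ^{qk}(1+\epsilon)^k$ converges and differs from $f(Z^q)$, which has norm $\|f\|_s$, by norm at most $\theta\|f\|_s$. Hence $\varphi$ is isometric. Next, sorting exponents modulo $q$ shows that $J_0:(f_i)_{0\le i<q}\mapsto\sum Z^if_i(Z^q)$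 is a bijection $R_{[a,b]}^q\to R_{[a+1,b+1]}$, isometric for the norm $\max_s\max_is^{i/q}\|f_i\|_s$ on the source. The map $J:(f_i)\mapsto\sum Z^if_i([\pi](Z))$ satisfies $\|J-J_0\|\le\theta<1$ by the estimate above. So $J=J_0(1+J_0^{-1}(J-J_0))$ is bijective.

(ii) The expansions in (i) are unique, hence compatible with restriction. Letting $b\to\infty$ and taking the union over $a$, the same basis works for $\mathcal R_K$ over $\varphi(\mathcal R_K)$. So traces are compatible, and $\Psi=\varphi^{-1}q^{-1}\mathrm{Tr}$ maps $R_{[a+1,b+1]}$ to $R_{[a,b]}$. If $v\in\mathrm{LT}[\pi^n]$ then $|v|<t_{n-1}$: for $n=1$, (2) gives $|v|\le|\pi|^{1/(q-1)}<t_0$; for $n\ge2$, $|v|\ge t_{n-1}$ would give $|[\pi](v)|=|v|^q\ge t_{n-2}$, contradicting the case $n-1$. So $|y+_{\rm LT}v|=|y|$ in (3). For $n=1$ put $w=[\pi](y)$. The $\mathbb C_p$-algebra $\mathbb C_p\otimes_{\mathrm{ev}_w,R_{[a,b]},\varphi}R_{[a+1,b+1]}$ has dimension $q$ by (i), and it has $q$ distinct homomorphisms to $\mathbb C_p$, the evaluations at $y+_{\rm LT}u$,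 $u\in\mathrm{LT}[\pi]$. So it is $\mathbb C_p^q$, and the trace of $f$ at $w$ is $\sum_uf(y+_{\rm LT}u)$. For $n\ge2$, write each $u\in\mathrm{LT}[\pi]$ as $[\pi^{n-1}](v_u)$ with $v_u\in\mathrm{LT}[\pi^n]$. Then
$$(\varphi^n\Psi^nf)(y)=q^{-1}\sum_u(\Psi^{n-1}f)([\pi^{n-1}](y+_{\rm LT}v_u))=q^{-n}\sum_u\sum_{v'\in\mathrm{LT}[\pi^{n-1}]}f(y+_{\rm LT}v_u+_{\rm LT}v'),$$
and $v_u+_{\rm LT}v'$ runs through $\mathrm{LT}[\pi^n]$. $\square$

By the choice of $t_0$, $\varphi$ maps $M_{[a,b]}$ into $M_{[a+1,b+1]}$, and the $\varphi^n(e_i)$ form a basis of $M_{[a+n,b+n]}$: the matrix of $\varphi^n$ is $\Phi\varphi(\Phi)\cdots\varphi^{n-1}(\Phi)$, and $\varphi^j(\Phi)$ is invertible on $[t_j,1)$. So $R_{[a+n,b+n]}\otimes_{\varphi^n,R_{[a,b]}}M_{[a,b]}\cong M_{[a+n,b+n]}$. We get $\Psi:M_{[a+1,b+1]}\to M_{[a,b]}$ with $\Psi\varphi=1$, compatible with restriction, with $\Gamma$ and with $\Psi$ on $M$.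

The next lemma splits $M_{[a+n,b+n]}$ into copies of $M_{[a,b]}$ indexed by $o_L/\pi^n$. For $L=\mathbb Q_p$ and $M=\mathcal R_K$ it is the splitting of a distribution over the cosets of $p^n\mathbb Z_p$.

**Lemma 3.** *For $n\ge1$ and representatives $\tilde\alpha\in o_L$ of $\alpha\in o_L/\pi^n$ (with $\tilde0=0$) the map*
$$\bigoplus_{\alpha\in o_L/\pi^n}M_{[a,b]}\to M_{[a+n,b+n]},\qquad(m_\alpha)\mapsto\sum_\alpha\eta(\tilde\alpha,Z)\varphi^n(m_\alpha)\tag{4}$$
*is a topological isomorphism, and $M_{[a+n,b+n]}^{\Psi=0}$ is the image of $\bigoplus_{\alpha\in(o_L/\pi^n)^\times}$.*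

*Proof.* We write $\eta(b)$ for $\eta(b,Z)$. First, the pairing $\eta:o_L/\pi^n\times\mathrm{LT}[\pi^n]\to\mathbb C_p^\times$ is nondegenerate on both sides. It is well defined as $\eta(\pi^nb,u)=\eta(b,[\pi^n](u))=1$. If $u\ne0$, then $\eta(\cdot,u)$ is nontrivial by the injectivity in (F). If $\alpha=\pi^j\cdot$unit with $j<n$ and $\eta(\alpha,\cdot)=\eta(1,[\alpha]\cdot)$ were trivial on $\mathrm{LT}[\pi^n]$, then $\eta(1,\cdot)$ would be trivial on the $o_L$-module $\mathrm{LT}[\pi^{n-j}]$. Then $\eta(b,v)=\eta(1,[b](v))=1$ for all $b\in o_L$ and $v\in\mathrm{LT}[\pi^{n-j}]$, contradicting injectivity again.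

Now (3) and $\sum_\alpha\eta(-\tilde\alpha,u)=q^n\delta_{u,0}$ give at each point $y$
$$\sum_\alpha\eta(\tilde\alpha)\varphi^n\Psi^n(\eta(-\tilde\alpha)f)(y)=q^{-n}\sum_uf(y+_{\rm LT}u)\sum_\alpha\eta(-\tilde\alpha,u)=f(y).$$
Similarly $\varphi^n\Psi^n(\eta(c))=q^{-n}\eta(c)\sum_u\eta(c,u)=0$ for $c\notin\pi^no_L$, so $\Psi^n(\eta(\tilde\alpha-\tilde\beta))=\delta_{\alpha\beta}$. The first identity shows that the $\eta(\tilde\alpha)$ span $R_{[a+n,b+n]}$ over $\varphi^n(R_{[a,b]})$. Multiplying a relation by $\eta(-\tilde\beta)$ and applying $\Psi^n$ shows that they are independent. Tensoring with $M_{[a,b]}$ over $R_{[a,b]}$ via $\varphi^n$, (4) is bijective. It is continuous, hence a homeomorphism by the open mapping theorem.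

Finally $\Psi(\eta(\tilde\alpha)\varphi^n(m))=\Psi(\eta(\tilde\alpha))\varphi^{n-1}(m)$. This is $0$ if $\alpha$ is a unit. If $\tilde\alpha\in\pi o_L$, it is $\eta(\tilde\alpha/\pi)\varphi^{n-1}(m)$, since $\eta(\tilde\alpha)=\varphi(\eta(\tilde\alpha/\pi))$. The $\tilde\alpha/\pi$ represent $o_L/\pi^{n-1}$, so by (4) for $n-1$ (trivially for $n=1$) $\Psi$ is injective on the non-unit part. $\square$

In particular $\Psi$ is continuous, and topologically and $\Gamma$-equivariantly
$$M_{[a+1,b+1]}=\varphi(M_{[a,b]})\oplus M_{[a+1,b+1]}^{\Psi=0}.\tag{5}$$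
Everything in this section except the $\Gamma$-compatibility uses only $\varphi$. This will matter in Lemma 15.

## 5. Distributions acting on $M_{[a,b]}$

This section makes $D$ act on each Banach space $M_{[a,b]}$ with norm control. Write $E_{[a,b]}=\operatorname{End}^{\rm cont}_K(M_{[a,b]})$.

**Lemma 4.** *For each $[a,b]$ and all large $n$ the action of $\Gamma_n$ on $M_{[a,b]}$ is given by a power series $\rho_n(x)=\sum_kx^kA_k$ in the coordinate $x\in o_L$ of $\Gamma_n$, with $A_k\in E_{[a,b]}$ and $\|A_k\|\to0$; and $\rho_n\to1$ in the Gauss norm of $E_{[a,b]}\langle x\rangle$ as $n\to\infty$.*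

*Proof.* For $n$ large
$$[\exp(\pi^nx)](Z)=Z+_{\rm LT}\exp_{\rm LT}\big((\exp(\pi^nx)-1)\log Z\big)=Z+G_n(x,Z),\qquad\|G_n\|\to0$$
in $\mathcal O(|Z|\le t_b)\langle x\rangle$, since $\log$ is bounded on $|Z|\le t_b$ and $Z+_{\rm LT}W-Z\in W\,o_L[[Z,W]]$. For $f=\sum a_jZ^j\in R_{[a,b]}$ we have $f^{(k)}/k!=\sum\binom jka_jZ^{j-k}$, of norm $\le t_a^{-k}\|f\|$. So once $\|G_n\|<t_a$, the series $f(Z+G_n)=\sum_k\frac{f^{(k)}}{k!}G_n^k$ converges in $R_{[a,b]}\langle x\rangle$ with norm $\le\|f\|$. The orbit maps of the $e_i$ are locally $L$-analytic in $M^{[r,t_b]}$, so for $n$ large $\gamma e_i$ is a convergent power series in $x$ with values in $M_{[a,b]}$. From $\gamma(\sum f_ie_i)=\sum\gamma(f_i)\gamma(e_i)$ we get $\rho_n(x)=\sum x^kA_k$ with bounded $\|A_k\|$ and $A_0=1$. As $\rho_{n+j}(x)=\rho_n(\pi^jx)$, passing from $n$ to $n+j$ multiplies $A_k$ by $\pi^{jk}$. Both claims follow. $\square$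

Each $\gamma\in\Gamma$ is bounded on $M_{[a,b]}$: it is isometric on $R_{[a,b]}$, and $\gamma e_i\in M_{[a,b]}$. So $\gamma\mapsto\gamma$ is a locally $L$-analytic function $\Gamma\to E_{[a,b]}$, given near $\gamma_0$ by $\gamma_0\rho_n(x)$. A distribution $\lambda$ is integrated against it termwise: on a coset it gives $\sum_k\lambda(x^k\mathbf 1)\gamma_0A_k$, convergent as the $\lambda(x^k\mathbf 1)$ are bounded. We obtain a continuous linear map $D(\Gamma,K)\to E_{[a,b]}$, which is a ring homomorphism by (Dir). Since integration commutes with continuous linear maps, these actions are compatible with restriction, $\varphi$ and $\Psi$. By (Dir) and separate continuity they induce the given action on $M$ (which is Hausdorff, as coefficient functionals separate points). Continuity of $\mathcal O(\mathbf B)=D\to E_{[a,b]}$ means: for each $[a,b]$ there are $C$ and $\sigma<1$ with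
$$\|F(z)\|\le C\|F\|_\sigma\quad(F\in\mathcal O(\mathbf B)),\qquad\|z^k\|\le C\sigma^k.\tag{6}$$

**Coefficients.** For a $K$-Banach space $V$ let $D_\rho\hat\otimes V=\{\sum_{k\ge0}Y^kv_k:\rho^k|v_k|\to0\}$ with norm $\max\rho^k|v_k|$. Let $V$ be $M_{[a,b]}$ or, for $a\ge1$, $M_{[a,b]}^{\Psi=0}$. By (6) every $G\in\mathcal O(\mathbf B\times\mathbf B)$ gives an operator $G(Y,z)$ on $D_\rho\hat\otimes V$, multiplicatively in $G$. For $F=\sum f_kY^k\in\mathcal O(\mathbf B)$ we have $F(Y)-F(W)=(Y-W)G(Y,W)$ with $G=\sum_kf_k\sum_{i+j=k-1}Y^iW^j\in\mathcal O(\mathbf B\times\mathbf B)$. All these operators commute, so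
$$F(Y)-F(z)\text{ bijective on }D_\rho\hat\otimes V\ \Longrightarrow\ Y-z\text{ bijective on }D_\rho\hat\otimes V.\tag{7}$$

## 6. The inner edge is free of charge, the outer edge costs $\ker\Psi$

The standard finiteness argument is this: find Banach complexes such that shrinking the annulus at both ends is a quasi-isomorphism; since it is also compact, the cohomology is finite. Let us see how far this goes. Let $W$ be $K$ or $D_\rho$ (with $K\hat\otimes V=V$), and for $b\ge a+1$ put
$$N_W^{a,b}=\big[W\hat\otimes M_{[a,b]}\xrightarrow{\Psi-1}W\hat\otimes M_{[a,b-1]}\big],$$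
where $1$ is restriction and $\Psi$ is restriction to $[a+1,b]$ followed by $\Psi:M_{[a+1,b]}\to M_{[a,b-1]}$.

**Lemma 5.** *For $a\le a'\le b'\le b$ the sequence*
$$0\to M_{[a,b]}\to M_{[a,b']}\oplus M_{[a',b]}\to M_{[a',b']}\to0\tag{8}$$
*is exact and split by continuous linear maps; if $a\ge1$ the same holds for the $\Psi=0$ parts. Both stay exact after $W\hat\otimes$. Consequently (suppressing $W\hat\otimes$)*
$$M_{[a,b']}/M_{[a,b]}\cong M_{[a',b']}/M_{[a',b]},\qquad M_{[a',b]}/M_{[a,b]}\cong M_{[a',b']}/M_{[a,b']},$$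
*and likewise for the $\Psi=0$ parts if $a\ge1$.*

*Proof.* A Laurent series converging on both $[t_a,t_{b'}]$ and $[t_{a'},t_b]$ converges on $[t_a,t_b]$. Given a series on $[t_{a'},t_{b'}]$, its part with exponents $\ge0$ converges on $[t_a,t_{b'}]$ and its part with exponents $<0$ converges on $[t_{a'},t_b]$; this is a continuous splitting $s$. If $a\ge1$, the projector $e=1-\varphi\Psi$ onto $\ker\Psi$ acts on (8), so the $\Psi=0$ parts form an exact sequence, split by $e\circ s$. Splitting gives exactness after $W\hat\otimes$. Finally, (8) says that inside $M_{[a',b']}$ the subspaces $B=M_{[a,b']}$ and $B'=M_{[a',b]}$ have intersection $M_{[a,b]}$ and sum everything; use $B/(B\cap B')\cong(B+B')/B'$ and the symmetric statement. $\square$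

**Lemma 6.** *Let $b\ge a+2$. Restrictions are injective, and:*
*(a) on $N_W^{a+1,b}/N_W^{a,b}$ the map $\Psi-1$ is bijective;*
*(b) on $N_W^{a,b-1}/N_W^{a,b}$ the map $\Psi-1$ is surjective, with kernel isomorphic, compatibly with $z$ (and $Y$), to*
$$S_W=\big(W\hat\otimes M^{\Psi=0}_{[a+1,b-1]}\big)/\big(W\hat\otimes M^{\Psi=0}_{[a+1,b]}\big).$$

*Proof.* We suppress $W\hat\otimes$. (a) The quotient is $Q_1\to Q_2$ with $Q_1=M_{[a+1,b]}/M_{[a,b]}$ and $Q_2=M_{[a+1,b-1]}/M_{[a,b-1]}$. Restriction $Q_1\to Q_2$ is bijective by Lemma 5 with $(a',b')=(a+1,b-1)$. On $M_{[a+1,b]}$ the map $\Psi$ factors through $M_{[a,b-1]}$, which is divided out in $Q_2$; so $\Psi=0$ on $Q_1$. Hence $\Psi-1=-1$ is bijective.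

(b) Now $Q_1=M_{[a,b-1]}/M_{[a,b]}$ and $Q_2=M_{[a,b-2]}/M_{[a,b-1]}$. The roles are exchanged: the image of $M_{[a,b-1]}$ under restriction is divided out in $Q_2$, so "$1$" is zero and the horizontal map is $\Psi$. By Lemma 5, $Q_1\cong M_{[a+1,b-1]}/M_{[a+1,b]}$. Decomposing numerator and denominator by (5) gives $Q_1\cong\varphi(Q_2)\oplus S_W$, where $\Psi$ is an isomorphism on the first summand and zero on the second. $\square$

With $W=K$, part (a) says that moving the inner edge changes nothing. At the outer edge the argument stops: by Lemma 3 with $n=1$, $S_K\cong\bigoplus_{\alpha\in(o_L/\pi)^\times}M_{[a,b-2]}/M_{[a,b-1]}$, which is infinite dimensional if $M\ne0$. So shrinking at the outer edge is not a quasi-isomorphism. No rearrangement can repair this over $K$, since $\mathcal R^{\Psi=1}$ in Section 1 is infinite dimensional.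

We want finiteness over $D=\mathcal O(\mathbf B)$ instead, tested on each disc $|Y|\le\rho$. The operator $z$ on $M_{[a,b]}$ need not extend to an action of $D_\rho$, because $\sigma$ in (6) may exceed $\rho$. So we add a variable $Y$ and the Koszul map $Y-z$ on $D_\rho\hat\otimes M_{[a,b]}$. The cost at the outer edge then becomes the complex $S\xrightarrow{Y-z}S$. It vanishes if $Y-z$ is invertible on $\ker\Psi$ near the boundary of the disc, and this is what we now prove.

## 7. On $\ker\Psi$ near the boundary, $z$ is too large to equal $Y$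

Here is the reason, for $L=\mathbb Q_p$ and $M=\mathcal R_K$. Let $\chi(\gamma)=\exp(p^nb)\approx1+p^nb$ and $\alpha\in\mathbb Z_p^\times$. Then $\gamma$ sends $(1+Z)^\alpha\varphi^n(f)$ to about $(1+Z)^\alpha\varphi^n((1+Z)^{\alpha b}f)$. So $z_n=\delta_{b=1}-1$ acts on $f$ approximately as multiplication by $(1+Z)^\alpha-1=[\alpha](Z)$, of absolute value $|Z|\ge t_0$. On the other hand $z_n=[p^{n-m}](z)$, and $[p^{n-m}](Y)$ is tiny on $|Y|\le\rho$ for large $n$. So $[p^{n-m}](Y)-z_n$ is invertible, and (7) transfers this to $Y-z$.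

For $I=[0,1]$ or $[0,0]$ write $I+n=[n,n+1]$ or $[n,n]$ and $E_I=\operatorname{End}_K^{\rm cont}(M_I)$.

**Lemma 7.** *Let $n\ge\max(n_*,1)$ and $\alpha\in(o_L/\pi^n)^\times$. The summand $\eta(\tilde\alpha)\varphi^n(M_I)\cong M_I$ of $M_{I+n}^{\Psi=0}$ is $\Gamma_n$-stable, and $z_n$ acts on it as $[\tilde\alpha](Z)+\Delta_{n,\alpha}$ with $\Delta_{n,\alpha}\in E_I$ and $\sup_\alpha\|\Delta_{n,\alpha}\|\to0$ as $n\to\infty$.*

*Proof.* **Step 1: the action of $\Gamma_n$ transported to $M_I$.** For $\chi(\gamma)=\exp(\pi^nb)$,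
$$\gamma(\eta(\tilde\alpha)\varphi^n(m))=\eta(\tilde\alpha\chi(\gamma))\varphi^n(\gamma m)=\eta(\tilde\alpha)\varphi^n\Big(\eta\big(\tilde\alpha\tfrac{\chi(\gamma)-1}{\pi^n}\big)\gamma m\Big),$$
because $\eta(\pi^nc)=\varphi^n(\eta(c))$. So the summand is $\Gamma_n$-stable, and, being closed, $D(\Gamma_n,K)$-stable. Write $(\chi(\gamma)-1)/\pi^n=b+\varepsilon_n(b)$ with $\varepsilon_n(b)=\sum_{k\ge2}\pi^{n(k-1)}b^k/k!$. Since $|k!|\ge p^{-(k-1)/(p-1)}$, $\varepsilon_n\to0$ in Gauss norm. As $\log$ is bounded on $|Z|\le t_1$, for large $n$ the element $b$ acts on $M_I$ by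
$$A_{n,\alpha}(b)=\eta(\tilde\alpha b,Z)\cdot\exp(\tilde\alpha\varepsilon_n(b)\Omega\log Z)\cdot\rho_n(b).$$
Here the formal identity $\eta(c,Z)=\exp(c\Omega\log Z)$ may be used with convergent series, since convergence in $\mathcal O(|Z|\le t_1)$ implies coefficientwise convergence.

**Step 2: a Banach algebra of functions independent of $n$.** Choose $h$ with $|\pi^h\Omega\log Z|<p^{-1/(p-1)}$ on $|Z|\le t_1$. Let $C^h(o_L,E_I)$ be the Banach algebra of functions $o_L\to E_I$ that on each coset $b_0+\pi^ho_L$ are power series in $(b-b_0)/\pi^h$ with coefficients tending to $0$, with the maximum of the coefficient norms as norm. On such a coset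
$$\eta(\tilde\alpha b,Z)=\eta(\tilde\alpha b_0,Z)\sum_k\Big(\frac{b-b_0}{\pi^h}\Big)^k\frac{(\pi^h\tilde\alpha\Omega\log Z)^k}{k!},$$
with coefficients of norm $\le1$ tending to $0$, and $|\eta(\tilde\alpha b_0,\cdot)|\le1$ on the disc. So $b\mapsto\eta(\tilde\alpha b,Z)$ has norm $\le1$ in $C^h(o_L,E_I)$. The other two factors tend to $1$, uniformly in $\alpha$: the exponential since $\varepsilon_n\to0$ and $|\tilde\alpha|\le1$, and $\rho_n$ by Lemma 4. (The inclusion $E_I\langle b\rangle\subset C^h(o_L,E_I)$ does not increase norms.) So $A_{n,\alpha}-\eta(\tilde\alpha\,\cdot,Z)\to0$ in $C^h(o_L,E_I)$, uniformly in $\alpha$.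

**Step 3: integration.** Let $\mu_1\in D(o_L,K)$ be the distribution with $F_{\mu_1}=Z$. It is continuous on $C^h(o_L,K)$, hence on $C^h(o_L,E_I)=C^h(o_L,K)\hat\otimes E_I$. The operator of $z_n$ on $M_I$ is $\int A_{n,\alpha}\,d\mu_1$, because integration commutes with the continuous linear map that compresses operators on $M_{I+n}$ to the summand. Evaluating at points $y$, $\int\eta(\tilde\alpha b,y)\,d\mu_1(b)=\int\eta(b,[\tilde\alpha](y))\,d\mu_1(b)=[\tilde\alpha](y)$. So $\int\eta(\tilde\alpha b,Z)\,d\mu_1=[\tilde\alpha](Z)$, and the difference $\Delta_{n,\alpha}$ tends to $0$ uniformly in $\alpha$. $\square$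

Fix $0<\rho_0<t_0$ and $n_0\ge\max(n_*,1)$ with $\|\Delta_{n,\alpha}\|<t_0$ for all $n\ge n_0$, all $\alpha$ and both $I$. As $|[\tilde\alpha](y)|=|y|\ge t_0$, multiplication by $[\tilde\alpha](Z)^{-1}$ has norm $t_0^{-1}$ on $M_I$.

**Lemma 8.** *For every $\rho<1$ in $p^{\mathbb Q}$ there is $a_\rho\ge1$ such that $Y-z$ is bijective on $D_\rho\hat\otimes M_{[a,b]}^{\Psi=0}$ for all $b\ge a\ge a_\rho$.*

*Proof.* By (2), $\|[\pi^k](Y)\|_\rho\le\max(\rho^{q-1},|\pi|)^k\rho\to0$. Choose $a_\rho\ge\max(n_0,m,1)$ with $\|[\pi^{n-m}](Y)\|_\rho\le\rho_0$ for $n\ge a_\rho$. For such $n$, on each summand $D_\rho\hat\otimes M_I$ of $D_\rho\hat\otimes M_{I+n}^{\Psi=0}$ (Lemma 3),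
$$[\pi^{n-m}](Y)-z_n=-[\tilde\alpha](Z)\Big(1-[\tilde\alpha](Z)^{-1}\big([\pi^{n-m}](Y)-\Delta_{n,\alpha}\big)\Big).$$
The subtracted operator has norm at most $t_0^{-1}\max(\rho_0,\|\Delta_{n,\alpha}\|)<1$, so the Neumann series inverts the bracket. By (1), the left side is $F(Y)-F(z)$ with $F=[\pi^{n-m}]$. Now (7) shows that $Y-z$ is bijective on $D_\rho\hat\otimes M^{\Psi=0}_{[n,n+1]}$ and on $D_\rho\hat\otimes M^{\Psi=0}_{[n,n]}$ for all $n\ge a_\rho$. Induct on $b$, starting at $[a,a]$: apply the five lemma to the $\Psi=0$ part of (8) for $[a,b+1]$, $[a,b]$, $[b,b+1]$, $[b,b]$. $\square$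

**Corollary 9.** *If $Q\in K[Y]$ is nonzero with all roots in the open unit disc, $w\in M_{[a,\infty)}^{\Psi=0}$ with $a\ge1$, and $Q(z)w=0$, then $w=0$.*

*Proof.* We may take $Q$ monic, of degree $s$. Choose $\rho\in p^{\mathbb Q}$, $\rho<1$, so that all roots satisfy $|Y|\le\rho$, and $n\ge\max(a,a_\rho)$. Put $V=M_{[n,n]}^{\Psi=0}$ and $V_0=\ker(Q(z)|V)$. The bijection $Y-z$ of $D_\rho\hat\otimes V$ and its inverse commute with $1\otimes Q(z)$, so $Y-z$ is bijective on $\ker(1\otimes Q(z))=D_\rho\hat\otimes V_0$.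

Next we show that $\sum z^kv_k$ converges for $\sum Y^kv_k\in D_\rho\hat\otimes V_0$. Let $R_k$ be the remainder of $Y^k$ modulo $Q$. The coefficient of $Y^i$ in $Q$ has absolute value $\le\rho^{s-i}$. So $R_{k+1}=YR_k-(\text{coefficient of }Y^{s-1}\text{ in }R_k)\,Q$ gives inductively $\|R_k\|_\rho\le\rho^k$. On $V_0$ we have $z^k=R_k(z)$, of norm $\le\rho^k\max_{i<s}\rho^{-i}\|z^i\|$. So $e(\sum Y^kv_k)=\sum z^kv_k$ defines a map $D_\rho\hat\otimes V_0\to V_0$. It is surjective, since $e(v)=v$ for constants, and it kills the image of $Y-z$, which is everything. So $V_0=0$, the restriction of $w$ to $[n,n]$ is zero, and $w=0$. $\square$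

## 8. Finiteness over $D_\rho$

For $b\ge a+1$ let $T_\rho^{a,b}$ be the total complex, in degrees $0,1,2$, of $Y-z:N_{D_\rho}^{a,b}\to N_{D_\rho}^{a,b}$. Its terms are $D_\rho\hat\otimes M_{[a,b]}$, then $D_\rho\hat\otimes M_{[a,b]}\oplus D_\rho\hat\otimes M_{[a,b-1]}$, then $D_\rho\hat\otimes M_{[a,b-1]}$.

**Lemma 10.** *Let $b\ge a+2$. Then $T_\rho^{a,b}\to T_\rho^{a+1,b}$ is a quasi-isomorphism. If moreover $a+1\ge a_\rho$, then $T_\rho^{a,b}\to T_\rho^{a,b-1}$ is a quasi-isomorphism.*

*Proof.* By Lemma 6(a) the first quotient complex is the total complex of a square with bijective rows, hence acyclic. By Lemma 6(b) the second is quasi-isomorphic to $[S\xrightarrow{Y-z}S]$ in degrees $0,1$ with $S=S_{D_\rho}$. By Lemma 8, $Y-z$ is bijective on the numerator and the denominator of $S$, hence on $S$. $\square$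

So in the region $a\ge a_\rho$ we may shrink at both ends. The next lemma turns compact quasi-isomorphisms over a Banach algebra into finiteness.

**Lemma 11.** *Let $A$ be a commutative $K$-Banach algebra and $\mathcal P$ the category of Banach $A$-modules that are topological direct summands of modules $A\hat\otimes_Kc_0(S)$, $S$ countable, with continuous $A$-linear maps. Call a morphism cc if it is a norm limit of morphisms factoring through some $A^k$.*
*(a) A quasi-isomorphism of bounded complexes in $\mathcal P$ is a homotopy equivalence in $\mathcal P$.*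
*(b) If $f:C\to C'$ is a quasi-isomorphism of bounded complexes in $\mathcal P$ with all $f^i$ cc, then $C'$ is homotopy equivalent in $\mathcal P$ to a bounded complex of finitely generated projective $A$-modules.*

*Proof.* **Step 1: lifting.** Objects of $\mathcal P$ lift along surjections $N'\to N$ of Banach $A$-modules: the bounded family of images in $N$ of the standard basis of $A\hat\otimes c_0(S)=c_0(S,A)$ lifts to a bounded family in $N'$ by the open mapping theorem. Pass to direct summands.

**Step 2: proof of (a).** The cone is a bounded acyclic complex in $\mathcal P$. Its last differential is surjective, hence split by Step 1, and its kernel is a direct summand, again in $\mathcal P$. Continuing downward, the cone is contractible, so the map is a homotopy equivalence.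

**Step 3: a homotopy-invariant property.** The cc maps form a two-sided ideal closed under sums. Call $C$ negligible if there is $h$ of degree $-1$ with $1-dh-hd$ cc in every degree. Suppose $f:C\to C'$ and $g:C'\to C$ are chain maps with $fg=1+dk+kd$, and $e=1-dh-hd$ is cc on $C$. With $h'=fhg-k$,
$$1-dh'-h'd=fg-f(dh+hd)g=feg,$$
which is cc. So negligibility is homotopy invariant. In (b), part (a) gives a homotopy inverse $g$ with $1-fg=dk+kd$, and $fg$ is cc; so $C'$ is negligible.

**Step 4: negligible complexes are finite.** We show by induction on the length that a negligible $C$ in degrees $[s,n]$ is homotopy equivalent to a bounded complex of finitely generated projectives. On $C^n$ we have $dh=1-e$ with $e$ cc (and $dh=0$ if $s=n$). Choose $\alpha:C^n\to F:=A^k$ and $\beta:F\to C^n$ with $\|e-\beta\alpha\|<1$. Then $u=1-(e-\beta\alpha)$ is invertible and $u=dh+\beta\alpha$.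

If $s=n$, then $\beta\alpha u^{-1}=1$, so $C^n$ is a direct summand of $A^k$.

If $s<n$, then $(d,\beta):C^{n-1}\oplus F\to C^n$ is split surjective with section $(h,\alpha)u^{-1}$. Let $X$ be the cone of $\beta:F[-n]\to C$, so $X^{n-1}=C^{n-1}\oplus F$ and $X^i=C^i$ otherwise. Extend $h$ by $0$ on and into $F$. The components $C\to C$ of $1-dh-hd$ are unchanged, and all components into or out of $F=A^k$ are cc. So $X$ is negligible. Replacing $X^{n-1}\to X^n$ by $\ker(d,\beta)\in\mathcal P$ in degree $n-1$ gives a homotopy equivalent complex $X'$ in degrees $[s,n-1]$, negligible by Step 3. By induction $X\simeq X'\simeq G$ with $G$ bounded with finitely generated projective terms. From the triangle $F[-n]\to C\to X\to F[-n+1]$ we get $C\simeq\operatorname{cone}(X[-1]\to F[-n])\simeq\operatorname{cone}(G[-1]\to F[-n])$. $\square$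

**Proposition 12.** *Let $b_\rho=a_\rho+3$ and $b\ge b_\rho$. Then:*
*(i) $T_\rho^{0,b}$ is homotopy equivalent in $\mathcal P$ over $A=D_\rho$ to a bounded complex of finitely generated projective $D_\rho$-modules;*
*(ii) $T_\rho^{0,b+1}\to T_\rho^{0,b}$ is a quasi-isomorphism;*
*(iii) for $\rho'<\rho$ the natural map $D_{\rho'}\otimes_{D_\rho}H^i(T_\rho^{0,b})\to H^i(T_{\rho'}^{0,b})$ is an isomorphism.*

*Proof.* The terms lie in $\mathcal P$, as $M_{[a,b]}\cong c_0$. First we get finiteness near the boundary. For $a\ge a_\rho$ and $b'\ge a+3$ the maps $T_\rho^{a,b'+1}\to T_\rho^{a+1,b'+1}\to T_\rho^{a+1,b'}$ are quasi-isomorphisms by Lemma 10. In each degree the composite is a direct sum of maps $1\otimes$(restriction to an annulus strictly smaller at both ends). Such a restriction is a norm limit of finite rank maps (truncate Laurent series), so the composite is cc. By Lemma 11(b), $T_\rho^{a',b'}$ has the property in (i) for all $a'\ge a_\rho+1$ and $b'\ge a'+2$.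

Now we move the inner edge back to $0$. Put $a'=a_\rho+1$; then $b\ge a'+2$. By Lemma 10 applied at $0,1,\dots,a'-1$, $T_\rho^{0,b}\to T_\rho^{a',b}$ is a quasi-isomorphism, hence a homotopy equivalence by Lemma 11(a). This is (i). For (ii) compare with $T_\rho^{a',b+1}\to T_\rho^{a',b}$, a quasi-isomorphism by Lemma 10, since $b+1\ge a'+2$ and $a'+1\ge a_\rho$. For (iii), the functor $D_{\rho'}\hat\otimes_{D_\rho}$ carries $T_\rho^{0,b}$ to $T_{\rho'}^{0,b}$, preserves homotopy equivalences, and is $D_{\rho'}\otimes_{D_\rho}$ on finitely generated projectives. And $D_{\rho'}$ is flat over $D_\rho$, being torsion-free over a Dedekind domain. $\square$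

Note that the inner edge had to be moved beyond $a_\rho$, and $a_\rho\to\infty$ may happen as $\rho\to1$. That moving it back is free of charge is what lets us use the same inner edge $0$ for all $\rho$.

## 9. Kernel and cokernel of $\Psi-1$ as sections of coherent sheaves

We now let $\rho\to1$. Take $\rho_1<\rho_2<\dots\to1$ in $p^{\mathbb Q}$, $b_1<b_2<\dots$ with $b_j\ge b_{\rho_j}$, and $H^i_j=H^i(T_{\rho_j}^{0,b_j})$. By Proposition 12 these are finitely generated $D_{\rho_j}$-modules with
$$D_{\rho_j}\otimes_{D_{\rho_{j+1}}}H^i_{j+1}\cong H^i(T_{\rho_j}^{0,b_{j+1}})\cong H^i_j.$$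
So they define coherent sheaves $\mathcal H^i$ on $\mathbf B$. Let $T=\varprojlim_jT_{\rho_j}^{0,b_j}$.

**Step 1: $H^i(T)=\Gamma(\mathbf B,\mathcal H^i)$.** The terms form inverse systems of Banach spaces $V_j$ with norm-nonincreasing transition maps $f$ of dense image. For these $\varprojlim^1V_j=0$: given $(v_j)$, choose $w_1=0$ and recursively $w_{j+1}$ with $v_j':=v_j-w_j+f(w_{j+1})$ of norm $\le2^{-j}$. Then $u_j=w_j+\sum_{i\ge0}f^i(v'_{j+i})$ converges, and $u_j-f(u_{j+1})=w_j-f(w_{j+1})+v_j'=v_j$. So the Milnor sequence $0\to\varprojlim^1H_j^{i-1}\to H^i(T)\to\varprojlim H^i_j\to0$ holds, and its first term vanishes by (T).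

**Step 2: eliminating $Y$.** All terms of $T$ are sums of copies of
$$\mathcal D=\varprojlim_jD_{\rho_j}\hat\otimes M_{[0,b_j]}=\Big\{\sum_{k\ge0}Y^kv_k:\ v_k\in M_{[0,\infty)},\ \rho^k|v_k|_{[0,b]}\to0\ \ \forall\rho<1,\ \forall b\Big\}.$$

**Lemma 13.** *The sequence $0\to\mathcal D\xrightarrow{Y-z}\mathcal D\xrightarrow{\mathrm{ev}}M_{[0,\infty)}\to0$ with $\mathrm{ev}(\sum Y^kv_k)=\sum z^kv_k$ is exact and $D$-linear, where $D$ acts on $\mathcal D$ through $Y$ and on $M_{[0,\infty)}$ in the given way.*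

*Proof.* Work on each $M_{[0,b]}$ with the constants $C,\sigma<1$ of (6). Since $|z^kv_k|\le C\sigma^k|v_k|\to0$, $\mathrm{ev}$ converges. It is $D$-linear, surjective (constants) and kills $\operatorname{im}(Y-z)$. If $(Y-z)\sum Y^kv_k=0$, then $v_{k-1}=zv_k$ for $k\ge1$, so $|v_j|=|z^kv_{j+k}|\le C\sigma^k|v_{j+k}|\to0$ as $k\to\infty$, and $v_j=0$. If $\sum z^kv_k=0$, put $w_k=\sum_{j\ge0}z^jv_{k+1+j}$. Then $w_{k-1}-zw_k=v_k$ for $k\ge1$, and $-zw_0=-\sum_{k\ge1}z^kv_k=v_0$. So $(Y-z)\sum Y^kw_k=\sum Y^kv_k$. For $\sigma\le\rho<1$,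
$$\rho^k|w_k|_{[0,b]}\le C\sup_j\rho^k\sigma^j|v_{k+1+j}|_{[0,b]}\le C\rho^{-1}\sup_j\rho^{k+1+j}|v_{k+1+j}|_{[0,b]}\to0,$$
so $\sum Y^kw_k\in\mathcal D$. $\square$

**Step 3: from $M_{[0,\infty)}$ to $M$.** Since $\mathrm{ev}$ commutes with $\Psi-1$, it gives a $D$-linear quasi-isomorphism from $T$ to $[M_{[0,\infty)}\xrightarrow{\Psi-1}M_{[0,\infty)}]$ in degrees $1,2$. For every $a\ge0$ the inclusion of the $\Psi$-complex of $M_{[a,\infty)}$ into $C_\Psi(M)$ is a quasi-isomorphism. Indeed, $\Psi M_{[a'+1,\infty)}\subset M_{[a',\infty)}$ for $a'\ge0$, and $\Psi M_{[0,\infty)}\subset M_{[0,\infty)}$. So $\Psi$ preserves $M_{[a,\infty)}$ and is locally nilpotent on $M/M_{[a,\infty)}$, where therefore $\Psi-1$ is bijective. We have proved: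

**Proposition 14.** *As $D$-modules,*
$$M^{\Psi=1}=\Gamma(\mathbf B,\mathcal H^1),\qquad M/(\Psi-1)M=\Gamma(\mathbf B,\mathcal H^2).\tag{9}$$
*For all $a\ge0$: $M^{\Psi=1}\subset M_{[a,\infty)}$ and $M/(\Psi-1)M=M_{[a,\infty)}/(\Psi-1)M_{[a,\infty)}$.*

## 10. Torsion, cokernel and eigenspaces of $\varphi$

The first task, coherence, is done. The second is to bound the fibers. We trap the torsion of $\mathcal H^1$ and all of $\mathcal H^2$ in eigenspaces of $\varphi$, which are small.

**Lemma 15.** *Let $M'$ be a finite free $\mathcal R_K$-module with a $\varphi_L$-semilinear $\varphi'$ with bijective linearization, and $\mu\in K^\times$. Then $\dim_KM'^{\varphi'=\mu}<\infty$.*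

*Proof.* Choose a basis and $t_0$ as in Section 4 for $M'$ (no $\Gamma$ is needed there). Let $\mathcal E=M'^{\varphi'=\mu}$. For $m\in\mathcal E$ we have $\Psi m=\mu^{-1}m$, so $m\in M'_{[a+1,\infty)}$ implies $m\in M'_{[a,\infty)}$; hence $\mathcal E\subset M'_{[0,\infty)}$. The map $\varphi':M'_{[a,b]}\to M'_{[a+1,b+1]}$ is a homeomorphism onto its image, as it has the continuous left inverse $\Psi$. Since $\varphi'(m)=\mu m$ on $\mathcal E$, the norms $|\cdot|_{[0,1]}$, $|\cdot|_{[1,2]}$, $|\cdot|_{[2,3]}$ are equivalent on $\mathcal E$. As $|\cdot|_{[0,3]}$ is their maximum, there is $\kappa>0$ with $|m|_{[1,2]}\ge\kappa|m|_{[0,3]}$ on $\mathcal E$. Truncating Laurent series, the restriction $M'_{[0,3]}\to M'_{[1,2]}$ differs from some finite rank map $f_0$ by an operator of norm $<\kappa$. If $0\ne m\in\mathcal E$ and $f_0(m)=0$, then $|m|_{[1,2]}<\kappa|m|_{[0,3]}$, a contradiction. So $f_0$ is injective on $\mathcal E$. $\square$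

Next we compute how residues interact with $\Psi$. Put $\operatorname{Res}(\sum a_nZ^ndZ)=a_{-1}$ and $d\log=\log'(Z)dZ$.

**Lemma 16.** *For $f\in\mathcal R_K$: $\ \operatorname{Res}(\varphi(f)\,d\log)=\frac q\pi\operatorname{Res}(f\,d\log)$ and $\operatorname{Res}(\Psi(f)\,d\log)=\frac\pi q\operatorname{Res}(f\,d\log)$.*

*Proof.* First, $\operatorname{Res}(\varphi^*\omega)=q\operatorname{Res}\omega$. For $\omega=dg$ both sides vanish. For $\omega=dZ/Z$ write $[\pi](Z)=P\cdot v$ with $P$ a distinguished polynomial of degree $q$ with zero set $\mathrm{LT}[\pi]$, inside $|Z|<t_0$, and $v\in o_L[[Z]]^\times$. Then $\varphi^*\omega=dP/P+dv/v$ has residue $q$. Laurent polynomial forms are spanned by these two kinds; extend by continuity. As $\varphi^*d\log=\pi\,d\log$, the first formula follows.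

Next, over $\mathbb C_p$, translation $\tau_u:Z\mapsto Z+_{\rm LT}u$ by $u\in\mathrm{LT}[\pi]$ preserves residues. This is clear for exact forms. For $dZ/Z$ and $u\ne0$, the series $Z+_{\rm LT}u\in o_{\mathbb C_p}[[Z]]$ vanishes at $[-1](u)$, so $Z+_{\rm LT}u=(Z-[-1](u))h(Z)$ with $h\in o_{\mathbb C_p}[[Z]]$. Setting $Z=0$ gives $|h(0)|=|u|/|[-1](u)|=1$, so $h$ is a unit and the residue is $1$. Translation also preserves $d\log$, as $\log u=0$. By (3),
$$\operatorname{Res}(\varphi\Psi(f)\,d\log)=q^{-1}\sum_{u\in\mathrm{LT}[\pi]}\operatorname{Res}(\tau_u^*(f\,d\log))=\operatorname{Res}(f\,d\log),$$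
and the first formula, applied to $\Psi(f)$, gives the second. $\square$

Let $\check M=\operatorname{Hom}_{\mathcal R_K}(M,\mathcal R_K)$ with $(\varphi g)(\sum a_i\varphi(m_i))=\sum a_i\varphi(g(m_i))$. In the dual basis its matrix is the inverse transpose of that of $\varphi_M$, so its linearization is bijective.

**Lemma 17.** *Let $\lambda:M\to K$ be $K$-linear, continuous on every $M_{[a,\infty)}$, with $\lambda\circ\Psi=\lambda$. Then $\lambda(m)=\operatorname{Res}(g(m)\,d\log)$ for a unique $g\in\check M$, and $\varphi(g)=\frac q\pi g$.*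

*Proof.* **Step 1: representing $\lambda$.** Put $a_n^{(i)}=\lambda(Z^ne_i)$. Continuity on $M_{[a,\infty)}$ gives $|a_n^{(i)}|\le C\max(t_a^n,t_b^n)$ with $C$ and $b\ge a$ depending on $a$. Put $g_i=\sum_na_n^{(i)}Z^{-n-1}$. The part $n<0$ converges for $|Z|<t_a$, for all $a$, hence on $\mathbf B$. The part $n\ge0$ converges for $|Z|>t_b$ for some $b$. So $g_i\in\mathcal R_K$. On each $M_{[a,\infty)}$ both $\lambda$ and $\sum f_ie_i\mapsto\sum\operatorname{Res}(f_ig_i\,dZ)$ are continuous and agree on Laurent polynomials, so they agree. Put $g(e_i)=g_i/\log'$. Uniqueness: if $\operatorname{Res}(Z^nf\,dZ)=0$ for all $n$, then $f=0$.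

**Step 2: the eigenvalue.** For $m=a\varphi(m')$, $a\in\mathcal R_K$, Lemma 16 gives
$$\lambda(\Psi m)=\operatorname{Res}\big(\Psi(a)g(m')\,d\log\big)=\operatorname{Res}\big(\Psi(a\varphi(g(m')))\,d\log\big)=\tfrac\pi q\operatorname{Res}\big((\varphi g)(m)\,d\log\big).$$
Such $m$ span $M$. So $\lambda=\lambda\circ\Psi$ is represented by $\frac\pi q\varphi(g)$, and $g=\frac\pi q\varphi(g)$ by uniqueness. $\square$

For $M=\mathcal R_K$ and $L=\mathbb Q_p$, $\pi=p$, the eigenvalue is $q/\pi=1$, and $g=1$ gives the functional of Section 1. If $L/\mathbb Q_p$ is unramified quadratic and $\pi=p$, then $q/\pi=p$ and $\varphi(\log)=p\log$. So $f\mapsto\operatorname{Res}(f\log Z\,d\log)$ is $\Psi$-invariant and $\mathcal R_K/(\Psi-1)\mathcal R_K\ne0$.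

**Proposition 18.** *(i) $M/(\Psi-1)M$ is finite dimensional over $K$, and $\mathcal H^2$ has finite length. (ii) The torsion subsheaf $\mathcal T\subset\mathcal H^1$ has finite length, and $\Gamma(\mathbf B,\mathcal T)=M^{\varphi=1}$ is finite dimensional.*

*Proof.* **Step 1: a bound for all quotients $\mathcal H^2/Q$.** Let $0\ne Q\in K[Y]$ have all roots in the open disc. By (9) and exactness of $\Gamma(\mathbf B,-)$, for every $a$,
$$H_Q:=\Gamma(\mathcal H^2)/Q=\Gamma(\mathcal H^2/Q\mathcal H^2)=V/\big((\Psi-1)V+Q(z)V\big),\qquad V=M_{[a,\infty)}.$$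
It is finite dimensional, since $\mathcal H^2/Q$ is coherent, killed by $Q$, with finite support. Let $\lambda_0\in H_Q^*$ and let $\lambda:M\to H_Q\to K$ be the induced functional. To apply Lemma 17 we need continuity on $V$. Let $F\subset V$ be a finite dimensional complement of $(\Psi-1)V+Q(z)V$. The continuous map $V\oplus V\oplus F\to V$, $(u,v,f)\mapsto(\Psi-1)u+Q(z)v+f$, is surjective, hence open (open mapping theorem for Fréchet spaces). Composed with $\lambda$ it is $(u,v,f)\mapsto\lambda(f)$, which is continuous; so $\lambda|_V$ is continuous. This holds for every $a$, and $\lambda\circ\Psi=\lambda$. So $\lambda_0\mapsto g$ is an injection $H_Q^*\hookrightarrow\check M^{\varphi=q/\pi}$, and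
$$\dim H_Q\le\delta:=\dim\check M^{\varphi=q/\pi}<\infty$$
by Lemma 15, for all $Q$.

**Step 2: (i).** Suppose $\mathcal H^2$ has nonzero fibers at distinct closed points $x_1,\dots,x_s$. Take $Q=\prod P_{x_i}$ with $P_x$ the minimal polynomial over $K$ of the coordinate of $x$. Then $H_Q$ surjects onto $\bigoplus_i\mathcal H^2(x_i)$, so $s\le\delta$. So $\mathcal H^2$ is supported at finitely many points. Its stalks are finitely generated over discrete valuation rings and supported at the closed point, hence of finite length. So $\mathcal H^2$ is killed by a suitable $Q$, and $M/(\Psi-1)M=\Gamma(\mathcal H^2)=H_Q$ is finite dimensional.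

**Step 3: (ii).** $\mathcal T$ is coherent with support finite in each $\operatorname{Sp}D_\rho$, so $\Gamma(\mathcal T)=\prod_x\mathcal T_x$. Let $X\subset\mathbf B$ be a finite set of closed points. Then $\bigoplus_{x\in X}\mathcal T_x\subset\Gamma(\mathcal T)\subset M^{\Psi=1}$ is killed by $Q(z)$ for some nonzero $Q$ with roots in the open disc. Let $m$ be in it. By Proposition 14, $m\in M_{[0,\infty)}$, so $w=\varphi(m)-m\in M_{[1,\infty)}$. Moreover $\Psi(w)=m-\Psi(m)=0$ and $Q(z)w=0$, as $z$ commutes with $\varphi$. By Corollary 9, $w=0$. So $\bigoplus_{x\in X}\mathcal T_x\subset M^{\varphi=1}$, which is finite dimensional by Lemma 15. As $X$ was arbitrary, $\mathcal T$ has finite support and finite length, and $\Gamma(\mathcal T)\subset M^{\varphi=1}$. Conversely, $M^{\varphi=1}\subset M^{\Psi=1}=\Gamma(\mathcal H^1)$ is a finite dimensional $D$-submodule, so each of its elements is killed by a nonzero polynomial in $z$ and lies in $\Gamma(\mathcal T)$. $\square$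

## 11. From bounded fibers to perfect complexes

**Lemma 19.** *Let $\mathcal F$ be coherent on $\mathbf B$ with $\dim_{k(x)}\mathcal F(x)\le N$ for all closed points $x$. Then there is an exact sequence $0\to P_1\to D^{2N}\to\Gamma(\mathbf B,\mathcal F)\to0$ with $P_1$ finitely generated projective over $D$. If $\mathcal F$ is locally free, $\Gamma(\mathbf B,\mathcal F)$ is finitely generated projective.*

*Proof.* **Step 1: $2N$ sections generate $\mathcal F$.** If $S$ is a set of closed points, finite in each $\operatorname{Sp}D_\rho$, then $\bigoplus_{x\in S}i_{x*}\mathcal F(x)$ is a coherent quotient of $\mathcal F$, so $\Gamma(\mathcal F)\to\prod_{x\in S}\mathcal F(x)$ is surjective by (T). Choose $N$ sections spanning $\mathcal F(x_0)$ at one point $x_0$. The quotient $\mathcal G$ of $\mathcal F$ by them has zero stalk at $x_0$ (Nakayama). As the $D_\rho$ are Dedekind domains, $\mathcal G$ is torsion, and its support $S'$ is finite in each $\operatorname{Sp}D_\rho$. Choose $N$ further sections spanning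 $\mathcal F(x)$ for all $x\in S'$. By Nakayama the $2N$ sections generate every stalk: at points of $S'$ by the second choice, elsewhere by the first.

**Step 2: the kernel.** We get $0\to\mathcal K\to\mathcal O^{2N}\to\mathcal F\to0$, exact on global sections. Here $\mathcal K$ is locally free of rank $\le2N$, its stalks being finitely generated and torsion-free over discrete valuation rings. If $\mathcal F$ is locally free, then $\mathcal Hom(\mathcal F,\mathcal O^{2N})\to\mathcal Hom(\mathcal F,\mathcal F)$ is surjective with coherent kernel $\mathcal Hom(\mathcal F,\mathcal K)$. By (T) the identity of $\mathcal F$ lifts, the sequence splits, and $\Gamma(\mathcal F)$ is a direct summand of $D^{2N}$. Applying this to $\mathcal K$ shows that $P_1=\Gamma(\mathcal K)$ is finitely generated projective. $\square$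

**Lemma 20.** *A $D(\Gamma,K)$-module that is finitely generated projective over $D(U,K)$ is finitely generated projective over $D(\Gamma,K)$.*

*Proof.* Recall that $D(\Gamma,K)=\bigoplus_{g\in\Gamma/U}\delta_gD(U,K)$ is free of rank $N_0=[\Gamma:U]$ over $D(U,K)$. Let $H'$ be the module. Take a $D(\Gamma,K)$-linear surjection $D(\Gamma,K)^l\to H'$ and a $D(U,K)$-linear section $\sigma$. As $\Gamma$ is commutative and $\sigma$ is $D(U,K)$-linear, $N_0^{-1}\sum_{g\in\Gamma/U}\delta_g\sigma\delta_g^{-1}$ does not depend on representatives. It is a $D(\Gamma,K)$-linear section. $\square$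

*Proof of Theorem 1.* **Step 1: resolutions over $D(U,K)$.** By Proposition 18, $\mathcal H^2$ and $\mathcal T$ have finite length. The sheaf $\mathcal H^1/\mathcal T$ is torsion-free, hence locally free, of finite constant rank as $\mathbf B$ is connected. So $\mathcal H^1$ and $\mathcal H^2$ have bounded fiber dimension. By Lemma 19 and (9), each $H\in\{M^{\Psi=1},M/(\Psi-1)M\}$ has a resolution $0\to P_1\to P_0\to H\to0$ by finitely generated projective $D(U,K)$-modules.

**Step 2: from $U$ to $\Gamma$.** Choose a $D(\Gamma,K)$-linear surjection $D(\Gamma,K)^k\to H$ with kernel $H'$. By Schanuel's lemma over $D(U,K)$, $H'\oplus P_0\cong D(\Gamma,K)^k\oplus P_1$. So $H'$ is finitely generated projective over $D(U,K)$, hence over $D(\Gamma,K)$ by Lemma 20. Thus $0\to H'\to D(\Gamma,K)^k\to H\to0$ shows that $H$ is perfect over $D(\Gamma,K)$.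

**Step 3: from cohomology to the complex.** There is a triangle $M^{\Psi=1}[-1]\to C_\Psi(M)\to(M/(\Psi-1)M)[-2]\to$. Morphisms in the derived category between bounded complexes of projectives are represented by chain maps, so perfect complexes are closed under cones. Hence $C_\Psi(M)$ is perfect. With the reduction to $c=1$ this is part 1; the statement about $M_0$ is the case $M=K\hat\otimes_LM_0$, $c=1$.

**Step 4: part 2.** Finite dimensionality is Proposition 18. A section of $\mathcal H^1$ killed by a nonzero element of $D$ lies in $\Gamma(\mathcal T)$, and $\Gamma(\mathcal T)=M^{\varphi=1}$ is finite dimensional, hence torsion. So $M^{\varphi=1}$ is the $D(U,K)$-torsion submodule of $M^{\Psi=1}$; here $m\ge n_*$ was arbitrary. By exactness of $\Gamma(\mathbf B,-)$, $M^{\Psi=1}/M^{\varphi=1}=\Gamma(\mathbf B,\mathcal H^1/\mathcal T)$. This is finitely generated projective over $D(U,K)$ by Lemma 19, and so over $D(\Gamma,K)$ by Lemma 20. $\blacksquare$
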